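
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}

\title{Pairs of elliptic curves with equal Frobenius fields:\\ a lower bound from modular polynomials}


\begin{abstract}
Let $E_1,E_2$ be elliptic curves over $\mathbb Q$ without complex multiplication, and let $S(E_1,E_2;x)$ count the primes $p\le x$ of good reduction at which the Frobenius fields of $E_1$ and $E_2$ coincide. A conjecture stated by Baier and Patankar says that $E_1$ and $E_2$ are not isogenous over $\overline{\mathbb Q}$ if and only if $S(E_1,E_2;x)=O(\log\log x)$. We prove that for every non-isogenous pair, and every $\varepsilon>0$, one has $S(E_1,E_2;x)\ge(\log x)^{1-\varepsilon}$ for all large $x$. So $S(E_1,E_2;x)=O(\log\log x)$ never holds, and the conjecture is false. The proof applies the product formula to the values $\Phi_N(j_1,j_2)$ of modular polynomials, for all primes $N$ in a dyadic interval, and bounds how much of the total a single prime can absorb.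
\end{abstract}

\section{The question and the answer}

Let $E$ be an elliptic curve over $\mathbb Q$ and $p$ a prime of good reduction. The Frobenius at $p$ acts on the $\ell$-adic Tate module of $E$ ($\ell\ne p$) with characteristic polynomial
\[
X^2-a_p(E)X+p,\qquad a_p(E)=p+1-\#E(\mathbb F_p),
\]
which does not depend on $\ell$. Its splitting field $F(E,p)$ is called the \emph{Frobenius field} of $E$ at $p$. By Hasse's bound $|a_p(E)|\le2\sqrt p$, and $a_p(E)^2\ne4p$ because $4p$ is not a square; so $F(E,p)=\mathbb Q(\sqrt{a_p(E)^2-4p})$ is imaginary quadratic. For two curves $E_1,E_2$ with conductors $N_1,N_2$ put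
\[
S(E_1,E_2;x)=\#\{p\le x\text{ prime}:\ p\nmid N_1N_2,\ F(E_1,p)=F(E_2,p)\}.
\]
We write $E_1\sim E_2$ if $E_1$ and $E_2$ are isogenous over $\overline{\mathbb Q}$; between functions of $x$ or $Y$ the symbol $\sim$ denotes asymptotic equality. If $E_1\sim E_2$, the fields agree at all but finitely many good primes (Section \ref{sec:fields}). If not, how often can they agree by accident? The following is stated in \cite{BP}.

\begin{conjecture}
Let $E_1,E_2$ be elliptic curves over $\mathbb Q$, both without complex multiplication over $\overline{\mathbb Q}$. Then $E_1\not\sim E_2$ if and only if $S(E_1,E_2;x)=O(\log\log x)$.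
\end{conjecture}

A naive count suggests a different answer. The fields agree whenever $a_p(E_1)=\pm a_p(E_2)$. Both traces lie in an interval of length $4\sqrt p$; if they behaved like independent random integers there, they would agree with probability of order $p^{-1/2}$, and $\sum_{p\le x}p^{-1/2}$ is of order $\sqrt x/\log x$. This is only a heuristic. What we prove is weaker, but enough to decide the question.

\begin{theorem}\label{thm:main}
Let $E_1,E_2$ be elliptic curves over $\mathbb Q$ with $E_1\not\sim E_2$, and suppose that $E_1$ has no complex multiplication ($E_2$ may have CM). For every $\varepsilon>0$ there is $x_0=x_0(E_1,E_2,\varepsilon)$ such that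
\[
S(E_1,E_2;x)\ge(\log x)^{1-\varepsilon}\qquad(x\ge x_0).
\]
\end{theorem}

\begin{theorem}\label{thm:conj}
Let $E_1,E_2$ be elliptic curves over $\mathbb Q$ without CM. If $E_1\sim E_2$, then $S(E_1,E_2;x)\sim x/\log x$. If $E_1\not\sim E_2$, then $S(E_1,E_2;x)\ne O(\log\log x)$. So the equivalence asserted in the conjecture fails for every non-isogenous pair, and such pairs exist. The conjecture is false.
\end{theorem}

The implication ``$S=O(\log\log x)\Rightarrow E_1\not\sim E_2$'' is true, but vacuous: its hypothesis never holds.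

An explicit pair is
\begin{equation}\label{eq:pair}
y^2+y=x^3-x^2-10x-20,\qquad y^2+y=x^3-x,
\end{equation}
with $(c_4,\Delta)=(496,-11^5)$ and $(48,37)$, hence $j_1=-496^3/11^5$ and $j_2=48^3/37$. Neither $j$-invariant is an integer, so neither curve has CM. At $11$ the first curve has potentially multiplicative reduction, since $11$ divides the denominator of $j_1$, while the second has good reduction. Both properties persist over every number field and are invariant under isogeny, so the curves are not isogenous over $\overline{\mathbb Q}$.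

Section \ref{sec:fields} translates the question into one about isogenous reductions and deduces Theorem \ref{thm:conj} from Theorem \ref{thm:main}. Section \ref{sec:idea} shows the idea in two small cases. The rest of the paper proves Theorem \ref{thm:main}.

\section{Equal fields means isogenous reductions}\label{sec:fields}

Recall that an elliptic curve $E$ over $\mathbb F_p$ is supersingular if $p\mid a_p$ and ordinary otherwise. Over $\overline{\mathbb F}_p$, the algebra $\mathrm{End}^0=\mathrm{End}\otimes\mathbb Q$ of an ordinary curve over $\mathbb F_p$ is the imaginary quadratic field generated by its Frobenius; for a supersingular curve it is the quaternion algebra over $\mathbb Q$ ramified exactly at $p$ and $\infty$ (Deuring).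

\begin{lemma}\label{lem:fields}
Let $p\ge5$ be a prime of good reduction for $E_1$ and $E_2$. Then $F(E_1,p)=F(E_2,p)$ if and only if the reductions of $E_1$ and $E_2$ are isogenous over $\overline{\mathbb F}_p$.
\end{lemma}

\begin{proof}
If $E$ is supersingular at $p\ge5$, then $p\mid a_p$ and $|a_p|\le2\sqrt p<p$, so $a_p=0$ and $F(E,p)=\mathbb Q(\sqrt{-p})$, in which $p$ ramifies. If $E$ is ordinary at $p$, then $F(E,p)=\mathrm{End}^0$, and $p$ splits in it, since $X^2-a_pX+p$ has the two distinct roots $0,a_p$ modulo $p$.

Reduction type and $\mathrm{End}^0$ are isogeny invariants, so isogenous reductions have equal fields. Conversely, if the fields are equal, the behavior of $p$ shows that the types agree. In the supersingular case both traces are $0$ and Tate's theorem (curves over a finite field with equal traces of Frobenius are isogenous) applies. In the ordinary case the Frobenii $\pi_1,\pi_2\in F$ have norm $p$; after conjugating one of them they generate the same prime ideal, so they differ by a root of unity of $F$. Hence $\pi_1^{12}=\pi_2^{12}$, and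 Tate's theorem over $\mathbb F_{p^{12}}$ gives an isogeny.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:conj} from Theorem \ref{thm:main}]
If $E_1\sim E_2$, an isogeny defined over a number field reduces to an isogeny at every prime of good reduction. By Lemma \ref{lem:fields} every good $p\ge5$ is counted, so $S(E_1,E_2;x)\sim x/\log x$. If $E_1\not\sim E_2$, Theorem \ref{thm:main} with $\varepsilon=1/2$ gives $S\ge(\log x)^{1/2}$ for large $x$. The pair \eqref{eq:pair} shows that the second case occurs.
\end{proof}

\section{The idea in two small cases}\label{sec:idea}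

By Lemma \ref{lem:fields} we must produce primes $p$ at which the reductions of $E_1$ and $E_2$ are isogenous. Let $\Phi_N(X,Z)$ be the modular polynomial of prime level $N$: for an elliptic curve $E$ over an algebraically closed field of characteristic $0$,
\[
\Phi_N(j(E),Z)=\prod_H\bigl(Z-j(E/H)\bigr),
\]
where $H$ runs over the $N+1$ subgroups of order $N$. If $p\ne N$ is a good prime that divides the numerator of $\Phi_N(j_1,j_2)$, then some $E_1/H$ and $E_2$ have the same $j$-invariant modulo a place above $p$, so the reductions are isogenous. (Producing primes with isogenous reductions from Hecke correspondences goes back to F. Charles; here the method is made quantitative.)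

\medskip
\noindent\textbf{First case: $N=1$, one number.} Put $\Phi_1=X-Z$. For the pair \eqref{eq:pair},
\[
j_1-j_2=-\frac{37\cdot496^3+11^5\cdot48^3}{11^5\cdot37}=-\frac{16^3\,(37\cdot31^3+11^5\cdot3^3)}{11^5\cdot37}
=-\frac{2^{14}\cdot19\cdot71719}{11^5\cdot37},
\]
since $37\cdot29791+27\cdot161051=5450644=4\cdot19\cdot71719$. So modulo $19$ the two curves become isomorphic over $\overline{\mathbb F}_{19}$, and $19$ is counted by $S$. As $71719$ is not divisible by $2,3,11,19$ or $37$, it supplies at least one more prime. In this way a large numerator yields counted primes, but a single number may yield only one.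

\medskip
\noindent\textbf{Second case: one prime, many $N$.} Let $N$ run over the primes in $(Y,2Y]$. The number $\Phi_N(j_1,j_2)$ is nonzero because $E_1\not\sim E_2$. Its logarithm turns out to be of order $N\log N$ on average; summed over the roughly $Y/\log Y$ primes $N$ this makes a total of order $Y^2$. By the product formula this total is distributed over the primes $p$. How much can one prime $p$ absorb? Suppose, to see the mechanism, that the reductions $\bar E_1,\bar E_2$ are ordinary and isogenous, and that each $H$ with $j(E_1/H)\equiv j_2$ modulo the place above $p$ contributes only a single $\log p$. The relevant $H$ are kernels of elements $f$ of degree $N$ in the lattice $L=\mathrm{Hom}(\bar E_1,\bar E_2)$. This lattice has rank $2$ and carries the binary quadratic form $\deg$, of discriminant $-D$ say. The ellipse $\{\deg\le2Y\}$ has area $4\pi Y/\sqrt D$, so $p$ should absorb at most about $Y\log p/\sqrt D$.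

As $p$ may be as large as $e^{CY\log Y}$, this is useless if $D$ may be small. But $D$ cannot be small. For a basis $f_1,f_2$ of $L$, the endomorphism $f_1^\vee f_2$ of $\bar E_1$ has discriminant $-D$. Lifting it together with the curve to characteristic $0$, one finds that $j_1$ is congruent modulo a place above $p$ to the $j$-invariant of a curve in characteristic $0$ with an endomorphism of discriminant $-D$. So $p$ divides the numerator of a class polynomial value $P_D(j_1)$. This value is nonzero since $E_1$ has no CM, and the logarithm of its numerator is at most $D^{1/2+o(1)}$. Hence $\sqrt D\ge(\log p)^{1-o(1)}$, and $p$ absorbs at most $Y(\log p)^{o(1)}=Y^{1+o(1)}$. At least $Y^{1-o(1)}$ primes are needed for the total $Y^2$. All of them are at most $e^{CY\log Y}$, and this is the theorem.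

In short: \emph{a close match between $E_1$ and $E_2$ forces the lattice of matching isogenies to be sparse, because $E_1$ repels CM points.} The proof must deal with three complications.
\begin{itemize}
\item \emph{The archimedean place.} The lower bound $\gg Y^2$ could be spoiled by factors $j(E_1/H)-j_2$ that are tiny complex numbers. This is the same problem at the infinite place, with integral matrices instead of isogenies (Section \ref{sec:arch}).
\item \emph{Higher powers of $p$.} Congruences modulo $p^n$ correspond to isogenies modulo $p^n$, and the bound $\sqrt D\ge(\log p)^{1-o(1)}$ must become $\sqrt D\ge(n\log p)^{1-o(1)}$ (Sections \ref{sec:finite} and \ref{sec:cm}).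
\item \emph{Supersingular primes.} There $L$ has rank $4$ and contains far more points. Non-commutativity and the ramification of the quaternion algebra at $p$ give a bound of order $Y^2\log p/p$ for the rank $4$ part (Section \ref{sec:oneprime}), and one needs to know that supersingular primes are sparse (Section \ref{sec:ss}).
\end{itemize}

\section{Conventions and three tools}\label{sec:tools}

Fix $E_1,E_2$ as in Theorem \ref{thm:main}, with $j$-invariants $j_1,j_2$, and fix $0<\delta<1/10$. Letters $C,c>0$ denote constants that depend only on $E_1,E_2$, and $C_\delta,c_\delta$ may also depend on $\delta$; they may change from line to line. The real number $Y$ is large, and $\mathcal N$ is the set of primes in $(Y,2Y]$, so $\#\mathcal N\sim Y/\log Y$. Put $\log^+t=\max(0,\log t)$ (with $\log^+0=0$) and $\log^-t=\max(0,-\log t)$ for $t>0$. For $N\in\mathcal N$ let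
\[
G_N=\Phi_N(j_1,j_2)=\pm\prod_H\bigl(j(E_1/H)-j_2\bigr)\in\mathbb Q,\qquad g_p(N)=-\log|G_N|_p=v_p(G_N)\log p .
\]
\emph{This is where $E_1\not\sim E_2$ is used}: it gives $G_N\ne0$, so that the product formula
\begin{equation}\label{eq:product}
\log|G_N|=\sum_pg_p(N)
\end{equation}
is available ($|\cdot|$ without index is the complex absolute value).

\begin{lemma}[Size of $G_N$]\label{lem:size}
For $N\in\mathcal N$:
\begin{enumerate}
\item[(i)] $-CN\le\log|G_N|\le CN\log N$;
\item[(ii)] $\sum_H\log^+|j(E_1/H)|\le CN\log N$;
\item[(iii)] $g_p(N)\le CN\log N$ for every prime $p$.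
\end{enumerate}
\end{lemma}

\begin{proof}
The polynomial $\Phi_N$ has integer coefficients, degree $N+1$ in each variable, and is monic in each variable up to sign. By P. Cohen \cite{Cohen} its coefficients are bounded by $\exp(CN\log N)$ for $N$ prime. Estimating the $(N+2)^2$ terms of $\Phi_N(j_1,j_2)$ gives the upper bound in (i). The denominator of $G_N$ divides $(B_1B_2)^{N+1}$, where $B_i$ is the denominator of $j_i$. As $G_N\ne0$, its numerator is at least $1$ in absolute value, which gives the lower bound. The logarithm of the absolute value of the numerator is at most $CN\log N+CN$, which gives (iii). For (ii), the left side is the logarithmic Mahler measure of $\Phi_N(j_1,Z)$, whose leading coefficient is $\pm1$. By Landau's inequality the Mahler measure is at most the Euclidean norm of the coefficient vector.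
\end{proof}

By the \emph{discriminant} of an endomorphism $\alpha$ of an elliptic curve we mean $(\mathrm{tr}\,\alpha)^2-4\deg\alpha$, the discriminant of its characteristic polynomial. It is negative if $\alpha$ is not scalar, i.e.\ $\alpha\notin\mathbb Z$. For $D>0$ with $-D\equiv0,1\bmod4$ let $H_D\in\mathbb Z[X]$ be the ring class polynomial: it is monic, and its roots are the $j$-invariants of the complex elliptic curves whose endomorphism ring is the order of discriminant $-D$. Put
\[
P_D=\prod_fH_{D/f^2}\in\mathbb Z[X],
\]
over all $f\ge1$ such that $-D/f^2$ is a discriminant. The roots of $P_D$ are the $j$-invariants in characteristic $0$ of curves with an endomorphism of discriminant $-D$. They are also the numbers $j\bigl(\frac{-b+\sqrt{-D}}{2a}\bigr)$, where $[a,b,c]$ runs over the reduced positive definite forms of discriminant $-D$, primitive or not. In particular $j(\tau)$ is a root of $P_D$ whenever $\tau$ is a zero in the upper half plane of an integral quadratic polynomial of discriminant $-D$.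

\begin{lemma}[$E_1$ repels CM points]\label{lem:repel}
For every root $j^*\in\mathbb C$ of $P_D$, and every prime $p$ at which $j_1$ is integral,
\[
|j_1-j^*|\ge\exp(-C_\delta D^{1/2+\delta}),\qquad v_p(P_D(j_1))\log p\le C_\delta D^{1/2+\delta}.
\]
Moreover, for $x\ge2$, the number of primes $p>x$ at which $j_1$ is integral and which satisfy $v_p(P_D(j_1))\ge1$ is at most $C_\delta D^{1/2+\delta}/\log x$.
\end{lemma}

\begin{proof}
A reduced form satisfies $|b|\le a\le c$, hence $4a^2\le4ac=D+b^2\le D+a^2$ and $a\le\sqrt{D/3}$. Also $a$ divides $(b^2+D)/4\le D$, so for each $b$ there are at most $C_\delta D^{\delta/2}$ values of $a$, each with $1/a\le1/\max(1,|b|)$. Now $j(\tau)-e^{-2\pi i\tau}$ is bounded on the standard fundamental domain, so $\log^+|j(\tau)|\le2\pi\,\mathrm{Im}\,\tau+C$ there, and the form $[a,b,c]$ has $\mathrm{Im}\,\tau=\sqrt D/(2a)$. Therefore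
\[
\deg P_D\le C_\delta D^{1/2+\delta},\qquad\sum_{j^*}\log^+|j^*|\le\sum_{[a,b,c]}\Bigl(\frac{\pi\sqrt D}a+C\Bigr)\le C_\delta D^{1/2+\delta}.
\]
\emph{Since $E_1$ has no CM, $P_D(j_1)\ne0$.} Write $j_1=A/B$ in lowest terms with $B\ge1$. Then $B^{\deg P_D}P_D(j_1)$ is a nonzero integer, and
\[
\log|B^{\deg P_D}P_D(j_1)|\le\deg P_D\,\log B+\sum_{j^*}\bigl(\log^+|j_1|+\log^+|j^*|+\log2\bigr)\le C_\delta D^{1/2+\delta}.
\]
If $p\nmid B$, this integer is divisible by $p^{v_p(P_D(j_1))}$, which gives the second estimate. It has at most $C_\delta D^{1/2+\delta}/\log x$ prime divisors $p>x$, which gives the last claim. For the first estimate divide the lower bound $|P_D(j_1)|\ge B^{-\deg P_D}$ by the product of the other factors $|j_1-j^{**}|$, which is at most $\exp(C_\delta D^{1/2+\delta})$ by the same computation.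
\end{proof}

The third tool is Minkowski's second theorem, in a form that counts points. Recall that the successive minima $\mu_1\le\dots\le\mu_k$ of a symmetric convex body $\mathcal K\subset\mathbb R^k$ with respect to a lattice $L$ are the least numbers such that $\mu_i\mathcal K$ contains $i$ independent points of $L$, and that
\begin{equation}\label{eq:mink}
c\,\mathrm{covol}(L)\le\mu_1\cdots\mu_k\,\mathrm{vol}(\mathcal K)\le C\,\mathrm{covol}(L)
\end{equation}
with constants that depend only on $k$.

\begin{lemma}[Lattice points]\label{lem:lattice}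
If $k\le4$ and $\mu_k\le1$, then, with absolute constants,
\[
\#(L\cap\mathcal K)\le C\prod_{i=1}^k\mu_i^{-1}\le C\,\mathrm{vol}(\mathcal K)/\mathrm{covol}(L).
\]
\end{lemma}

\begin{proof}
The second inequality is \eqref{eq:mink}. For the first, by John's theorem choose a Euclidean structure whose unit ball $U$ satisfies $U\subset\mathcal K\subset\sqrt kU\subset2U$. Then $\mathrm{vol}(\mathcal K)$ lies between positive constants, so $\mathrm{covol}(L)\ge c\prod\mu_i$ by \eqref{eq:mink}. Let $v_i\in L\cap\mu_i\mathcal K$ be independent and $L'=\sum\mathbb Zv_i$. As $|v_i|\le2\mu_i$, we have $\mathrm{covol}(L')\le C\prod\mu_i$, hence $[L:L']\le C$. If $x=\sum n_iv_i\in L\cap\mathcal K$ with $n_i\in\mathbb Q$, Cramer's rule and $|x|\le2$ give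
\[
|n_i|\le C\prod_{j\ne i}\mu_j\big/\mathrm{covol}(L')\le C/\mu_i,
\]
because $\mathrm{covol}(L')\ge\mathrm{covol}(L)\ge c\prod\mu_j$. In a fixed coset of $L'$ each $n_i$ runs through a coset of $\mathbb Z$, so the coset contributes at most $\prod(1+2C/\mu_i)\le C\prod\mu_i^{-1}$ points. There are at most $C$ cosets.
\end{proof}

\section{The archimedean place}\label{sec:arch}

\begin{proposition}\label{prop:arch}
There is $c_2>0$, depending only on $E_1,E_2$, such that $\sum_{N\in\mathcal N}\log|G_N|\ge c_2Y^2-o(Y^2)$ as $Y\to\infty$.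
\end{proposition}

Choose $\tau_i=x_i+iy_i$ in the upper half plane with $j(\tau_i)=j_i$ ($i=1,2$), and let $\tau_H$ correspond to $E_1/H$. Then $\tau_H=M_H\tau_1$, where $SL_2(\mathbb Z)M_H$ runs over the $N+1$ distinct cosets of integral matrices of determinant $N$. We have
\[
\log|G_N|=\sum_H\log^+|j(\tau_H)-j_2|-\sum_H\log^-|j(\tau_H)-j_2| .
\]
We bound the first sum from below, and show that the second is negligible after summation over $N$.

\subsection{Large factors}\label{sec:large}

\emph{Claim: $\sum_H\log^+|j(\tau_H)-j_2|\ge c_1N\log N$ for large $N$, with $c_1>0$ depending only on $E_1,E_2$.} Among the $\tau_H$ are, up to $SL_2(\mathbb Z)$, the points $\sigma_b=(\tau_1+b)/N$, $b$ mod $N$. These have tiny imaginary part, but many of them lie close to a rational number of small denominator, hence are equivalent to points high up. Let $1\le c\le\kappa_0\sqrt N$, $0\le a<c$, $\gcd(a,c)=1$, with a small constant $\kappa_0$ chosen below, and choose an integer $b$ with $|c(x_1+b)-aN|\le c/2$. If $\gamma\in SL_2(\mathbb Z)$ has bottom row $(c,-a)$, then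
\[
\mathrm{Im}\,\gamma\sigma_b=\frac{y_1/N}{|c\sigma_b-a|^2}=\frac{y_1N}{(c(x_1+b)-aN)^2+c^2y_1^2}\ge\frac{\kappa_1N}{c^2},\qquad\kappa_1=\frac{y_1}{\frac14+y_1^2}.
\]
Let $h_0>1$ be such that $\log|j(\tau)-j_2|\ge2\pi\,\mathrm{Im}\,\tau-1\ge0$ for $\mathrm{Im}\,\tau\ge h_0$; it exists because $|j(\tau)|e^{-2\pi\mathrm{Im}\,\tau}\to1$ as $\mathrm{Im}\,\tau\to\infty$. Choose $\kappa_0$ with $\kappa_1/\kappa_0^2\ge h_0$. Then each pair $(c,a)$ gives a $\sigma_b$ with $\log^+|j(\sigma_b)-j_2|\ge2\pi\kappa_1N/c^2-1$.

Distinct pairs give distinct $b$ mod $N$. To see this, note first that for given $\tau$ the bottom row of a $\gamma$ with $\mathrm{Im}\,\gamma\tau>1$ is unique up to sign: if $\mathrm{Im}\,\tau'>1$ and $\gamma'\in SL_2(\mathbb Z)$ has lower left entry $c'\ne0$, then $\mathrm{Im}\,\gamma'\tau'\le1/(c'^2\,\mathrm{Im}\,\tau')<1$. Suppose now that $(c,a)$ gives $b$ and $(c',a')$ gives $b+lN$. Since $c'\sigma_{b+lN}-a'=c'\sigma_b-(a'-lc')$, the point $\sigma_b$ has the two bottom rows $(c,-a)$ and $(c',-(a'-lc'))$. As $c,c'>0$, we get $c=c'$ and $a\equiv a'$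 mod $c$, hence $a=a'$. Consequently
\[
\sum_H\log^+|j(\tau_H)-j_2|\ge\sum_{c\le\kappa_0\sqrt N}\varphi(c)\Bigl(\frac{2\pi\kappa_1N}{c^2}-1\Bigr).
\]
By partial summation from $\sum_{c\le t}\varphi(c)\sim3t^2/\pi^2$, the sum of $\varphi(c)/c^2$ over $c\le Z$ is at least a positive constant times $\log Z$ for large $Z$. Moreover $\sum_{c\le\kappa_0\sqrt N}\varphi(c)\le\kappa_0^2N$. This proves the claim. Summing over $\mathcal N$ gives at least $c_2Y^2$ for large $Y$, for instance with $c_2=c_1/2$.

\subsection{Small factors}

Let
\[
\mathcal A(s)=\#\{(N,H):N\in\mathcal N,\ |j(\tau_H)-j_2|<e^{-s}\},\qquad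
\sum_{N\in\mathcal N}\sum_H\log^-|j(\tau_H)-j_2|=\int_0^\infty\mathcal A(s)\,ds .
\]
To prove Proposition \ref{prop:arch} it remains to show that this integral is $o(Y^2)$. First, it has bounded range:
\begin{equation}\label{eq:cutoff}
\mathcal A(s)=0\quad\text{for }s>CY\log Y.
\end{equation}
For $|G_N|\ge e^{-CN}$ by Lemma \ref{lem:size}(i), and $\prod_H\max(1,|j(\tau_H)-j_2|)\le e^{CN\log N}$ by Lemma \ref{lem:size}(ii), so no single factor is smaller than $e^{-CN\log N}$.

\smallskip\noindent
\emph{Linearization.} The condition $M\tau_1\approx\tau_2$ is not linear in $M$, but it can be made so. Near $\tau_2$ the function $j-j_2$ is, in a suitable local coordinate, a power with exponent at most $3$. So there is $s_1$ such that for $s\ge s_1$ each $\tau_H$ counted in $\mathcal A(s)$ has an $SL_2(\mathbb Z)$-translate $\tau'$ with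
\[
|\tau'-\tau_2|\le\eta:=C_4e^{-s/3}\le\min(1,y_2/2).
\]
Write $\tau'=M\tau_1$ with $M=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in SL_2(\mathbb Z)M_H$, $\det M=N$. Distinct pairs $(N,H)$ give distinct $M$, since $M$ determines $N=\det M$ and the coset $SL_2(\mathbb Z)M$. For real $M$ put $v=\binom{\tau_1}1$ and
\[
\xi(M)=c\tau_1+d,\qquad u(M)=a\tau_1+b-\tau_2(c\tau_1+d),\qquad\text{so that}\quad Mv=\xi\tbinom{\tau_2}1+\tbinom u0 .
\]
The map $M\mapsto(\xi,u)\in\mathbb C^2$ is an isomorphism of real vector spaces, as $\xi$ determines $c,d$ and then $u$ determines $a,b$. For our $M$ we have $|\xi|^2=Ny_1/\mathrm{Im}\,\tau'\le CY$ and $u=(\tau'-\tau_2)\xi$, so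
\[
M\in B_\eta:=\{|\xi|\le C_5\sqrt Y,\ |u|\le C_5\eta\sqrt Y\},\qquad\mathrm{vol}(B_\eta)\le C\eta^2Y^2 .
\]
Thus $M$ plays the role of an isogeny of degree $N$ from $E_1$ to $E_2$ ``modulo $\eta$''.

If $\mathcal A(s)>0$, let $V\subset M_2(\mathbb R)$ be the span of the integral $M\in B_\eta$ with $\det M\in\mathcal N$, let $\rho=\dim V$, and let $\mu_1\le\dots\le\mu_\rho\le1$ be the successive minima of $B_\eta\cap V$ with respect to $M_2(\mathbb Z)\cap V$, attained by independent $M_i\in\mu_iB_\eta$. By Lemma \ref{lem:lattice},
\begin{equation}\label{eq:As}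
\mathcal A(s)\le C\prod_{i\le\rho}\mu_i^{-1},\qquad|M_i|\le C\mu_i\sqrt Y,\qquad\mu_i\ge cY^{-1/2}.
\end{equation}
The last bound holds because $|\xi(M)|+|u(M)|\ge c_6>0$ for all nonzero integral $M$.

\smallskip\noindent
\emph{Range $s\le s_2$}, where $s_2\ge s_1$ is any constant: $\mathcal A(s)\le\sum_{N\in\mathcal N}(N+1)\le CY^2/\log Y$. Here we use that primes have density $0$.

\smallskip\noindent
\emph{Range $s_2<s\le31\log Y$.} If $\rho=4$, Lemma \ref{lem:lattice} gives $\mathcal A(s)\le C\eta^2Y^2\le CY^2e^{-2s/3}$. If $\rho\le3$, then \eqref{eq:As} gives $\mathcal A(s)\le CY^{3/2}$.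

\smallskip\noindent
\emph{Range $s>31\log Y$.} Now $\eta\le Y^{-10}$, and we imitate the second case of Section \ref{sec:idea}. Write $\binom xy\wedge\binom{x'}{y'}=xy'-yx'$. Computing $Mv\wedge\overline{Mv}=\det M\,(v\wedge\bar v)$ in terms of $\xi,u$, with $v\wedge\bar v=2iy_1$, gives
\[
\det M=\bigl(y_2|\xi|^2+\mathrm{Im}(\bar\xi u)\bigr)/y_1 .
\]
For nonzero integral $M\in B_\eta$ we have $|u|\le CY^{-9}$, hence $|\xi|\ge c_6/2$, hence $\det M>0$. For independent integral $M_1,M_2\in B_\eta$ put $\alpha=M_1^{\mathrm{adj}}M_2$, where $M_1^{\mathrm{adj}}M_1=M_1M_1^{\mathrm{adj}}=\det M_1$; this is the analog of $f_1^\vee f_2$. It is not scalar, since $\alpha=mI$ would give $\det(M_1)M_2=mM_1$. As $M_1\alpha=\det(M_1)M_2$ and $M_1v\wedge M_1\alpha v=\det(M_1)\,v\wedge\alpha v$, we get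
\begin{equation}\label{eq:Q}
v\wedge\alpha v=M_1v\wedge M_2v=\xi_2u_1-\xi_1u_2,\qquad|v\wedge\alpha v|\le C\eta Y ,
\end{equation}
where $\xi_i=\xi(M_i)$, $u_i=u(M_i)$. So $\alpha$ almost fixes $\tau_1$. We treat the possible values of $\rho$ in turn, with $M_1,M_2,\dots$ as in \eqref{eq:As}.

\emph{$\rho\ge3$ is impossible.} Put $\beta=M_1^{\mathrm{adj}}M_3$. Multiplying by $M_1$ one sees that $I,\alpha,\beta$ are independent. The centralizer of the non-scalar $\alpha$ in $M_2(\mathbb Q)$ is spanned by $I$ and $\alpha$, so $[\alpha,\beta]$ is a nonzero integral matrix. In the basis $v,\bar v$ of $\mathbb C^2$,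
\[
\alpha=\begin{pmatrix}z&\bar w\\w&\bar z\end{pmatrix},\qquad\beta=\begin{pmatrix}z'&\bar w'\\w'&\bar z'\end{pmatrix},\qquad v\wedge\alpha v=w\,(v\wedge\bar v),
\]
so $|w|,|w'|\le C\eta Y$ by \eqref{eq:Q} for the pairs $(M_1,M_2)$ and $(M_1,M_3)$, and $|z|,|z'|\le CY$ by \eqref{eq:As}. In this basis the diagonal entries of $[\alpha,\beta]$ are $\pm(\bar ww'-\bar w'w)$. The lower left one is $wz'+\bar zw'-w'z-\bar z'w$, and the upper right one is its conjugate. All are $O(\eta Y^2)$. The base change is fixed, so $[\alpha,\beta]$ has entries $O(\eta Y^2)=O(Y^{-8})$, which is impossible for a nonzero integral matrix when $Y$ is large.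

\emph{$\rho=1$.} The counted matrices are $mg$ with $m\in\mathbb Z$ and $g$ a generator of $M_2(\mathbb Z)\cap V$. Since $m^2\det g$ is prime, $m=\pm1$ and $\mathcal A(s)\le2$.

\emph{$\rho=2$.} With $\alpha=\begin{pmatrix}a'&b'\\c'&d'\end{pmatrix}$ let $Q(X)=c'X^2+(d'-a')X-b'$. Then $Q\ne0$, and $Q(\tau_1)=v\wedge\alpha v$ is tiny. If $c'=0$, then $\mathrm{Im}\,Q(\tau_1)=(d'-a')y_1$ forces $d'=a'$, then $b'=0$ and $Q=0$, a contradiction. If $c'\ne0$ and $Q$ had real roots, then $|Q(\tau_1)|\ge y_1^2$, a contradiction. So $Q$ has discriminant $-D<0$ and a root $\tau_\alpha$ in the upper half plane. Since $|\tau_1-\bar\tau_\alpha|\ge y_1$, we get $|\tau_1-\tau_\alpha|\le C\eta Y$ and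
\[
|j_1-j(\tau_\alpha)|\le C\eta Y\le\eta^{1/2}.
\]
But $j(\tau_\alpha)$ is a root of $P_D$, and by Lemma \ref{lem:repel} this forces $s\le C_\delta D^{1/2+\delta}$, i.e.\ $\sqrt D\ge c_\delta s^{1/(1+2\delta)}\ge c_\delta s^{1-2\delta}$. On the other hand $D\le C|\alpha|^2\le C(\mu_1\mu_2Y)^2$ by \eqref{eq:As}. Hence
\[
\mathcal A(s)\le\frac C{\mu_1\mu_2}\le\frac{CY}{\sqrt D}\le C_\delta Ys^{-1+2\delta}.
\]

\smallskip\noindent
\emph{Conclusion.} Using \eqref{eq:cutoff} to bound the last range,
\[
\int_0^\infty\mathcal A(s)\,ds\le\frac{Cs_2Y^2}{\log Y}+CY^2e^{-2s_2/3}+CY^{3/2}\log Y+CY\log Y+C_\delta Y(Y\log Y)^{2\delta}.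
\]
Dividing by $Y^2$, letting $Y\to\infty$ and then $s_2\to\infty$, we see that the integral is $o(Y^2)$. This proves Proposition \ref{prop:arch}. \qed

\section{Finite places: from congruences to isogenies}\label{sec:finite}

\subsection{Two cases without contribution}

\begin{lemma}\label{lem:easy}
Let $Y$ be large and $N\in\mathcal N$.
\begin{enumerate}
\item[(i)] If $|j_1|_p>1$ or $|j_2|_p>1$, then $g_p(N)\le0$.
\item[(ii)] If $p=N$ and $j_1,j_2$ are $p$-integral, then $g_p(N)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Only finitely many $p$ are concerned. Suppose $|j_1|_p>1$. Over $\mathbb C_p$ the curve $E_1$ is a Tate curve $\mathbb C_p^\times/q_1^{\mathbb Z}$ with $|q_1|=|j_1|_p^{-1}<1$. Its subgroups of order $N$ are $\mu_N$ and the groups generated by the $N$ roots $q_1^{1/N}$, so the $E_1/H$ have Tate parameters $q_1^N$ and the $N$ values $q_1^{1/N}$, and $|j|=|q|^{-1}$ for each. If $|j_2|_p\le1$, all factors of $G_N$ have absolute value $>1$. If $|j_2|_p>1$ and $N$ is large, then $|q_1|^{-N}>|j_2|_p>|q_1|^{-1/N}$, so $|G_N|_p=|q_1|^{-N}|j_2|_p^N>1$.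 Finally, if $|j_1|_p\le1<|j_2|_p$, the $j(E_1/H)$ are roots of $\Phi_N(j_1,Z)$, which is $p$-integral with leading coefficient $\pm1$; hence they are integral, and $|G_N|_p=|j_2|_p^{N+1}>1$.

(ii) Kronecker's congruence $\Phi_p(X,Z)\equiv(X^p-Z)(X-Z^p)\bmod p$ and $j_i^p\equiv j_i$ give $G_p\equiv(j_1-j_2)^2\bmod p$. As $j_1\ne j_2$ and $p=N>Y$ is large, $G_p$ is a $p$-unit.
\end{proof}

From now on $p$ is a prime at which $j_1,j_2$ are integral, so that both curves have potentially good reduction, and $N\ne p$. Let $K$ be a finite extension of $\widehat{\mathbb Q_p^{nr}}$ over which both have good reduction, with ring of integers $W$, uniformizer $\pi$, residue field $k=\overline{\mathbb F}_p$, valuation $v$ with $v(\pi)=1$, and $e=v(p)$. If $p$ is good for both curves we take $K=\widehat{\mathbb Q_p^{nr}}$, $e=1$; in all cases $e\le C$, as there are finitely many bad primes. Denote the good models over $W$ again by $E_1,E_2$, and put $E_0=E_1\otimes k$. The valuation $v$ is extended to an algebraic closure $\overline K$.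

\subsection{Normal forms}

We need two facts: a congruence between $j$-invariants comes from isomorphisms modulo powers of $\pi$ (this is delicate near $j=0,1728$, where $j$ is ramified), and the deformations of $E_0$ have an explicit universal family. Both follow by adding a level structure. Let $A$ be a complete noetherian local $W$-algebra with residue field $k$ and maximal ideal $\mathfrak m_A$. Every finite \'etale $A$-scheme is a disjoint union of copies of $\mathrm{Spec}\,A$, because $k$ is separably closed. So torsion points of order prime to $p$ on the special fibre of an elliptic curve over $A$ lift uniquely to torsion sections of the same order.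

\emph{Case $p\ne3$.} Let $E/A$ be an elliptic curve with a section $P\in E[3](A)$ whose reduction $\bar P$ has exact order $3$. Take a Weierstrass equation with $P=(0,0)$:
\[
y^2+a_1xy+a_3y=x^3+a_2x^2+a_4x .
\]
Here $a_3$ is a unit; otherwise the tangent at $\bar P$ is vertical and $2\bar P=O$. Replacing $y$ by $y+(a_4/a_3)x$ we get $a_4=0$. The line $y=0$ then cuts out $2P+(-a_2,0)$, so $(-a_2,0)=-2P=P$ and $a_2=0$. Scaling by a cube root of $a_3$, which exists by Hensel's lemma, we obtain
\begin{equation}\label{eq:Ea}
E_a:\ y^2+axy+y=x^3,\qquad\Delta=a^3-27\in A^\times,\qquad j=\frac{a^3(a^3-24)^3}{a^3-27}.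
\end{equation}
An isomorphism $(E_a,(0,0))\cong(E_{a'},(0,0))$ has the form $x=u^2x'+r$, $y=u^3y'+su^2x'+t$ with $r=t=0$. Comparing the coefficients of $x$ gives $s=0$, those of $y$ give $u^3=1$, and those of $xy$ give $a=ua'$. If it reduces to the identity over $k$, then $u\equiv1$ and $u^3=1$ with $3$ invertible, so $u=1$ and $a=a'$.

\emph{Case $p=3$.} Use $E_\lambda:y^2=x(x-1)(x-\lambda)$ with the ordered $2$-torsion sections at $x=0,1$. Here $\lambda,1-\lambda$ are units and $j=256(\lambda^2-\lambda+1)^3/(\lambda^2(1-\lambda)^2)$. Every elliptic curve over $A$ with ordered $2$-torsion has this form, since $2$ is invertible and the scaling needs only a square root of a unit. An isomorphism that respects the ordered $2$-torsion is a scaling with $u^2=1$; it does not change $\lambda$, and $u=1$ if it reduces to the identity.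

We write $a$ for the parameter also if $p=3$. A \emph{deformation} of $E_0$ to $A$ is an elliptic curve over $A$ with an identification of its special fibre with $E_0$; isomorphisms of deformations induce the identity on $E_0$. Fix a level structure on $E_0$ (a point of order $3$, resp.\ an ordering of the $2$-torsion). It lifts to $E_1$, and we may write $E_1=E_{a_1}$ with $a_1\in W$.

\begin{lemma}\label{lem:universal}
\begin{enumerate}
\item[(i)] Let $R=W[[T]]$ and $\mathcal E=E_{a_1+T}$. Every deformation of $E_0$ to $A$ is isomorphic, by a unique isomorphism of deformations, to $E_{a_1+t}$ for a unique $t\in\mathfrak m_A$. So $\mathcal E/R$ is the universal deformation of $E_0$, and $E_1$ is the specialization $T=0$.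
\item[(ii)] Let $F$ be a field of characteristic $0$ and $E_a$ an elliptic curve over $F$ in one of the two normal forms. There is no isomorphism of elliptic curves $E_{a+\epsilon}\cong E_a\otimes F[\epsilon]$ over $F[\epsilon]$, $\epsilon^2=0$, that reduces to the identity.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Given a deformation, lift the level structure and bring the curve into a normal form $E_{a'}$. The resulting isomorphism of special fibres $E_{\bar a'}\cong E_{\bar a_1}$ respects the level structures, so it is the scaling by a root of unity $u_0$ with $u_0^3=1$ (resp.\ $u_0^2=1$). Lifting $u_0$ to a root of unity in $A$ and rescaling $E_{a'}$ we may assume that it is the identity. Then $a'=a_1+t$ with $t\in\mathfrak m_A$. For uniqueness, an isomorphism of deformations $E_{a_1+t}\cong E_{a_1+t'}$ respects the level structures, because these lift uniquely from $E_0$. It reduces to the identity, so $u=1$: it is the identity, and $t=t'$.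

(ii) Torsion sections lift uniquely over $F[\epsilon]$, so such an isomorphism respects the level structures. Hence $u\equiv1\bmod\epsilon$ and $u^3=1$ (resp.\ $u^2=1$), so $u=1$ and $a+\epsilon=a$, a contradiction.
\end{proof}

For a local homomorphism $x:R\to A$ of $W$-algebras, which is determined by $x(T)\in\mathfrak m_A$, we write $E_x=E_{a_1+x(T)}$.

\begin{lemma}\label{lem:jcong}
For elliptic curves $E,E'$ over $W$,
\[
v(j(E)-j(E'))\le12\cdot\#\{n\ge1:E\cong E'\text{ over }W/\pi^n\}.
\]
\end{lemma}

\begin{proof}
Let $p\ne3$ and $E=E_a$. The polynomial $X^3(X^3-24)^3-j(E')(X^3-27)$ over $W$ is monic of degree $12$. A root $a''\in\overline K$ satisfies $a''^3\ne27$, since where $X^3=27$ the value of the polynomial is $27\cdot3^3\ne0$. So $E_{a''}$ is isomorphic over $\overline K$ to $E'$, the point $(0,0)$ corresponding to a point $P'$ of order $3$. All $3$-torsion of $E'$ is defined over $W$, so $(E',P')$ has a normal form $E_{a'''}$ with $a'''\in W$, and $a''=ua'''$ with $u^3=1$, $u\in W$. Hence $a''\in W$ and $E_{a''}\cong E'$ over $W$. Let $a_1'',\dots,a_{12}''$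 be the roots. Since $a^3-27$ is a unit, $v(j(E)-j(E'))=\sum_iv(a-a_i'')\le12n$ with $n=\max_iv(a-a_i'')$, and $E\cong E'$ modulo $\pi^l$ for all $1\le l\le n$ (all $l\ge1$ if $n=\infty$).

For $p=3$ use $256(X^2-X+1)^3-j(E')X^2(1-X)^2$, which has degree $6$, unit leading coefficient $256$, and value $256\ne0$ at $X=0,1$. Here a root equals the parameter of a normal form of $E'$ and again lies in $W$.
\end{proof}

\subsection{Counting isogenies modulo powers of the uniformizer}

Let
\[
L_n=\mathrm{Hom}_{W/\pi^n}(E_1,E_2),\qquad\Lambda_n=\mathrm{End}_{W/\pi^n}(E_1).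
\]
Reduction is injective on homomorphisms, so $L_1\supseteq L_2\supseteq\cdots$. These lattices have rank at most $4$ and carry the positive definite quadratic form $\deg$, with bilinear form $\langle f,g\rangle=\mathrm{tr}(f^\vee g)=f^\vee g+g^\vee f$, so $\langle f,f\rangle=2\deg f$. Put
\[
r_n=\#\{f\in L_n:\deg f\in\mathcal N\setminus\{p\}\}.
\]

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(i)] $\displaystyle\sum_{N\in\mathcal N,\,N\ne p}g_p(N)\le\frac{6\log p}e\sum_{n\ge1}r_n$. If $g_p(N)>0$ for an $N\in\mathcal N$, $N\ne p$, then $L_1$ contains an element of degree $N$.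
\item[(ii)] If $r_n>0$, then $n\log p/e\le CY\log Y$.
\item[(iii)] $r_n\le CY^2/\log Y$.
\item[(iv)] If $r_n>0$, let $V_n$ be the real span of the $f$ counted in $r_n$, $\rho_n=\dim V_n$, and let $1\le\lambda_1\le\dots\le\lambda_{\rho_n}\le\sqrt{2Y}$ be the successive minima of $\sqrt{\deg}$ on $L_n\cap V_n$. Then $r_n\le CY^{\rho_n/2}/(\lambda_1\cdots\lambda_{\rho_n})$.
\end{enumerate}
\end{lemma}

\begin{proof}
Since $N\ne p$, all subgroups $H$ of order $N$ are \'etale over $W$. If $E_1/H\cong E_2$ over $W/\pi^n$, we obtain at least two elements $\pm f\in L_n$ of degree $N$ with kernel $H$ modulo $\pi^n$, and $f$ determines $H$. So by Lemma \ref{lem:jcong}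
\[
g_p(N)=\frac{\log p}e\sum_Hv(j(E_1/H)-j_2)\le\frac{\log p}e\cdot12\sum_{n\ge1}\tfrac12\#\{f\in L_n:\deg f=N\},
\]
and summing over $N$ proves the first claim of (i). If $g_p(N)>0$, some term on the right is positive, and $L_n\subseteq L_1$ gives the second claim. Conversely, the kernel of an $f\in L_n$ of degree $N$ lifts to a subgroup $H$ over $W$, and $E_1/H\cong E_2$ over $W/\pi^n$. So if $r_n>0$, some factor of some $G_N$ with $N\ne p$ has valuation at least $n$. All factors lie in $W$, hence $v(G_N)\ge n$ and $n\log p/e\le g_p(N)\le CY\log Y$ by Lemma \ref{lem:size}(iii). This is (ii). For (iii), an $f\in L_1$ of degree $N$ is determined by its kernel up to the at most $24$ automorphisms of $E_2\otimes k$, so $r_n\le r_1\le24\sum_{N\in\mathcal N}(N+1)$. Finally (iv) is Lemma \ref{lem:lattice} for the ball $\{\sqrt{\deg}\le\sqrt{2Y}\}$ in $V_n$, whose minima are $\lambda_i/\sqrt{2Y}\le1$.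
\end{proof}

\section{Endomorphisms modulo powers of the uniformizer and CM points}\label{sec:cm}

The next proposition is the $p$-adic counterpart of the step $|j_1-j(\tau_\alpha)|\le\eta^{1/2}$ in Section \ref{sec:arch}: if $E_1$ has an extra endomorphism modulo $\pi^n$, then $j_1$ is $p$-adically close to CM points. The point is that the dependence on $n$ is linear. Only the good reduction of $E_1$ over $W$ is used.

\begin{proposition}\label{prop:cm}
Let $\alpha\in\Lambda_n$ be non-scalar of discriminant $-D$. Put $D'=D$ if $p$ is odd, $D'=4D$ if $p=2$. Then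
\[
n\le12\,e\,v_p(P_{D'}(j_1)),\qquad\text{and hence}\qquad\frac{n\log p}e\le C_\delta D^{1/2+\delta}.
\]
\end{proposition}

\begin{proof}
The second claim follows from the first by Lemma \ref{lem:repel}. For the first, we describe the locus in the deformation space of $E_0$ to which $\alpha$ lifts, show that it is cut out by a power series $h$ with simple zeros, and observe that these zeros are CM points.

\emph{Reduction to degree prime to $p$.} If $p$ is odd, replace $\alpha$ by $\alpha+b$ with $b\in\{0,1,2\}$. This does not change the discriminant, and $\deg(\alpha+b)$ is a monic quadratic polynomial in $b$ with at most two zeros modulo $p$. If $p=2$, replace $\alpha$ by $2\alpha+1$, which has odd degree $4\deg\alpha+2\,\mathrm{tr}\,\alpha+1$ and discriminant $-4D$. So we may assume that $m=\deg\alpha$ is prime to $p$ and that the discriminant is $-D'$. Put $t=\mathrm{tr}\,\alpha$, and let $\alpha_0\in\mathrm{End}(E_0)$ be the reduction of $\alpha$.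

\emph{The equation $h=0$.} The kernel of $\alpha_0$ is \'etale and lifts uniquely to a finite \'etale subgroup $\mathcal C\subset\mathcal E[m]$ over $R=W[[T]]$. Identify $(\mathcal E/\mathcal C)\otimes k=E_0/\ker\alpha_0$ with $E_0$ via $\alpha_0$. Then $\mathcal E/\mathcal C$ is a deformation of $E_0$ to $R$. By Lemma \ref{lem:universal} it is classified by a local $W$-homomorphism $\phi:R\to R$. Put $h=\phi(T)-T\in\mathfrak m_R$. For $A$ as in Section \ref{sec:finite} and a local $W$-homomorphism $x:R\to A$ we claim:
\begin{equation}\label{eq:criterion}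
\alpha_0\text{ lifts to an endomorphism of }E_x\iff x(h)=0,
\end{equation}
and the lift is unique. Indeed, a lift has \'etale kernel that lifts $\ker\alpha_0$, so its kernel is $\mathcal C_x$, the specialization of $\mathcal C$. A lift is therefore the same as an isomorphism of deformations $E_x/\mathcal C_x\cong E_x$. The two sides are classified by $x\circ\phi$ and $x$, so the isomorphism exists if and only if $x(\phi(T))=x(T)$, and it is unique. Applying \eqref{eq:criterion} to $A=W/\pi^n$ and $T\mapsto0$, where the lift $\alpha$ exists, we get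
\begin{equation}\label{eq:h0}
v(h(0))\ge n .
\end{equation}

\emph{$h\not\equiv0$ modulo $\pi$.} Otherwise, by \eqref{eq:criterion} with $A=k[[T]]$, $\alpha_0$ lifts to an endomorphism $\beta$ of $E_{\bar a_1+T}$ over $k[[T]]$, of discriminant $-D'$. This curve is defined over $k(T)$. Its $j$-invariant is a nonconstant rational function of $T$ with a pole (at $\Delta=0$ if $p\ne3$, at $\lambda=0$ if $p=3$). Endomorphisms over an extension field are defined over a finite extension of the ground field, so $\beta$ is defined over a finite extension $k'$ of $k(T)$. At a place of $k'$ above a pole of $j$ the curve becomes a Tate curve after a further finite extension. The inertia group there commutes with $\beta$ and contains an element that acts on $V_\ell$ ($\ell\ne p$) as $1+\nu$ with $\nu\ne0$, $\nu^2=0$. An endomorphism of a plane commuting with $\nu$ has the form $x+y\nu$, so its characteristic polynomial has a double root. This contradicts $-D'\ne0$.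

\emph{The zeros of $h$ are CM points.} By the Weierstrass preparation theorem $h=\text{unit}\cdot\prod_{i=1}^r(T-T_i)$ with $T_i\in\overline K$, $v(T_i)>0$, and \eqref{eq:h0} reads
\begin{equation}\label{eq:sumTi}
n\le\sum_{i=1}^rv(T_i).
\end{equation}
Let $F_i=K(T_i)$ with ring of integers $O_i$. By \eqref{eq:criterion} for $A=O_i$, $T\mapsto T_i$, the curve $E_{(i)}=E_{a_1+T_i}$ over $O_i$ has an endomorphism $\alpha_i$ lifting $\alpha_0$, of discriminant $-D'$. So $j(E_{(i)})$ is a root of $P_{D'}$. In particular $T_i\ne0$, because $E_1$ has no CM.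

\emph{The zeros are distinct.} A multiple zero would mean that a CM curve can be deformed to first order together with its endomorphism. In characteristic $0$ this is impossible, for the following reason. Suppose $h'(T_i)=0$. Apply \eqref{eq:criterion} to $A=O_i[\epsilon]/\epsilon^2$ and $T\mapsto T_i+\epsilon$: as $h(T_i+\epsilon)=h(T_i)+h'(T_i)\epsilon=0$, there is a lift of $\alpha_0$, which by uniqueness lifts $\alpha_i$. Pass to $F=F_i$ and write $E=E_{(i)}\otimes F$, $\alpha=\alpha_i$, $\widetilde E=E_{a_1+T_i+\epsilon}$ over $F[\epsilon]$, and $\widetilde\alpha\in\mathrm{End}(\widetilde E)$ for the lift of $\alpha$. We compute the effect of $\alpha$ on the Kodaira--Spencer class of $\widetilde E$ in two ways.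

Take an affine cover $\{U'_\mu\}$ of $E$ and the affine cover $U_\mu=\alpha^{-1}(U'_\mu)$. Deformations of smooth affine schemes are trivial, so there are isomorphisms $\psi_\mu:\mathcal O_{\widetilde E}|_{U_\mu}\to\mathcal O_{U_\mu}[\epsilon]$ reducing to the identity, and $\psi_\mu\psi_\nu^{-1}=1+\epsilon\kappa_{\mu\nu}$ with vector fields $\kappa_{\mu\nu}$ on $U_\mu\cap U_\nu$. Similarly for $U'_\mu$, with $\psi'_\mu$ and $\kappa'_{\mu\nu}$. Both cocycles represent the Kodaira--Spencer class $\kappa\in H^1(E,T_E)$ of $\widetilde E$. This class is nonzero: otherwise $\widetilde E\cong E\otimes F[\epsilon]$ by an isomorphism of schemes reducing to the identity, which after a translation respects the zero sections and is then an isomorphism of elliptic curves, contrary to Lemma \ref{lem:universal}(ii). In the charts, $\psi_\mu\widetilde\alpha^*\psi_\mu'^{-1}=\alpha^*+\epsilon d_\mu$, where $d_\mu$ is an $\alpha^*$-derivation, i.e.\ a section of $\alpha^*T_E$ over $U_\mu$. Comparing the charts $\mu$ and $\nu$,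
\[
(\alpha^*+\epsilon d_\mu)(1+\epsilon\kappa'_{\mu\nu})=\psi_\mu\widetilde\alpha^*\psi_\nu'^{-1}=(1+\epsilon\kappa_{\mu\nu})(\alpha^*+\epsilon d_\nu),
\]
so
\[
\kappa_{\mu\nu}\circ\alpha^*-\alpha^*\circ\kappa'_{\mu\nu}=d_\mu-d_\nu
\]
is a coboundary with values in $\alpha^*T_E$. Let $\partial$ be a nonzero invariant vector field, $\kappa_{\mu\nu}=f_{\mu\nu}\partial$, $\kappa'_{\mu\nu}=f'_{\mu\nu}\partial$, and let $[f]\in H^1(E,\mathcal O_E)$ be the class of both $f$ and $f'$; it is nonzero. Let $\theta$ be the scalar by which $\alpha$ acts on $\mathrm{Lie}\,E$, so $\theta^2-t\theta+m=0$ and $\partial\circ\alpha^*=\theta\,\alpha^*\circ\partial$. As $\alpha^*\circ\partial$ generates $\alpha^*T_E$, we get $\theta[f]=\alpha^*[f]$. On the other hand $H^1(E,\mathcal O_E)$ is the tangent space of $\mathrm{Pic}^0(E)\cong E$, on which $\alpha^*$ corresponds to the dual isogeny $\alpha^\vee=t-\alpha$. So $\alpha^*[f]=(t-\theta)[f]$. Hence $2\theta-t=0$, whereas $(2\theta-t)^2=t^2-4m=-D'\ne0$ in $F$, a contradiction.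

\emph{Conclusion.} By the formulas for $j$ in Section \ref{sec:finite} at most $12$ (for $p=3$: at most $6$) parameters have a given $j$-invariant. Since $j(\mathcal E)\in W[[T]]$, we have $v(j_1-j(E_{(i)}))\ge v(T_i)$. Also $v(j_1-j^*)\ge0$ for every root $j^*$ of $P_{D'}$, as both are integral. With \eqref{eq:sumTi} and the distinctness of the $T_i$,
\[
n\le\sum_iv(j_1-j(E_{(i)}))\le12\sum_{j^*}v(j_1-j^*)=12\,v(P_{D'}(j_1))=12\,e\,v_p(P_{D'}(j_1)).\qedhere
\]
\end{proof}

\section{How much one prime can absorb}\label{sec:oneprime}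

Let $p$ be as in Section \ref{sec:finite}. For $r_n>0$ let $f_1,\dots,f_{\rho_n}\in L_n$ be independent elements attaining the minima, $\deg f_i=\lambda_i^2$. Sums over $n$ subject to a condition on $\rho_n$ are over those $n\ge1$ with $r_n>0$.

\begin{lemma}[Rank at most $2$]\label{lem:rank2}
Uniformly in $p$,
\[
\frac{\log p}e\sum_{\rho_n\le2}r_n\le C_\delta Y^{1+3\delta}.
\]
\end{lemma}

\begin{proof}
If $\rho_n=1$, the counted $f$ are $mg$ with $g$ a generator of $L_n\cap V_n$ and $m^2\deg g$ prime, so $r_n\le2$.

If $\rho_n=2$, put $\alpha=f_1^\vee f_2\in\Lambda_n$. It is non-scalar, since $f_1^\vee f_2=m$ gives $(\deg f_1)f_2=mf_1$. Its discriminant is $-D$ with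
\[
D=4\deg f_1\deg f_2-\langle f_1,f_2\rangle^2\le4\lambda_1^2\lambda_2^2 .
\]
Proposition \ref{prop:cm} gives $n\log p/e\le C_\delta D^{1/2+\delta}$. As $n\log p/e\ge c$, it follows that $\sqrt D\ge c_\delta(n\log p/e)^{1-2\delta}$. So by Lemma \ref{lem:count}(iv)
\[
r_n\le\frac{CY}{\lambda_1\lambda_2}\le\frac{CY}{\sqrt D}\le C_\delta Y\Bigl(\frac{n\log p}e\Bigr)^{-1+2\delta}.
\]
Put $\omega=\log p/e$. By Lemma \ref{lem:count}(ii) only $n$ with $n\omega\le CY\log Y$ occur, so the left side of the lemma is at most
\[
2\omega\cdot\frac{CY\log Y}\omega+C_\delta Y\sum_{n\omega\le CY\log Y}\omega(n\omega)^{-1+2\delta}\le CY\log Y+C_\delta Y\int_0^{CY\log Y}u^{-1+2\delta}\,du\le C_\delta Y^{1+3\delta}.\qedhere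
\]
\end{proof}

If $\rho_n\ge3$, the map $f\mapsto f_1^\vee f$ embeds $L_1$ into $\mathrm{End}(E_0)$, which therefore has rank $\ge3$; so $E_0$ is supersingular. The repulsion from CM points is now replaced by non-commutativity: commutators act trivially on $\mathrm{Lie}$, which forces high divisibility by $p$.

\begin{lemma}[Rank at least $3$]\label{lem:rank34}
\begin{enumerate}
\item[(i)] If $r_n>0$ and $\rho_n\ge3$, then $p^{n/e}\le4\lambda_1^4\lambda_2^2\lambda_3^2\le64Y^4$.
\item[(ii)] If $p\ge5$ is good for both curves, then
\[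
\log p\sum_{\rho_n=3}r_n\le CY^{3/2}\frac{\log p}{\sqrt p},\qquad\log p\sum_{\rho_n=4}r_n\le CY^2\frac{\log p}p .
\]
\item[(iii)] For fixed $p$ (good or not), $\sum_{\rho_n\ge3}r_n=o(Y^2)$ as $Y\to\infty$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Put $x=f_1^\vee f_2$, $y=f_1^\vee f_3\in\Lambda_n$. Multiplying by $f_1$ one sees that $1,x,y$ are independent. In the quaternion division algebra $\mathrm{End}^0(E_0)$ the centralizer of the non-scalar $x$ is $\mathbb Q(x)$, of dimension $2$, so $z=[x,y]\ne0$. The action on the Lie algebra is a ring homomorphism from $\Lambda_n$ to the commutative ring $W/\pi^n$, so $z\mapsto0$. Since $x^\vee=\mathrm{tr}\,x-x$ and similarly for $y$, we have $z^\vee=[y^\vee,x^\vee]=[y,x]=-z$. Thus the positive integer $\deg z=z^\vee z$ maps to $0$ in $W/\pi^n$, i.e.\ $v_p(\deg z)\ge n/e$. As $\sqrt{\deg}$ is a norm and $\deg$ is multiplicative, $\sqrt{\deg z}\le2\sqrt{\deg x\deg y}$, so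
\[
p^{n/e}\le\deg z\le4\deg x\deg y=4\lambda_1^4\lambda_2^2\lambda_3^2\le4(2Y)^4 .
\]
We record a consequence, valid for all $p$. As $\lambda_1\le\lambda_2\le\lambda_3$, we have $\lambda_1^4\lambda_2^2\lambda_3^2\le(\lambda_1\lambda_2\lambda_3)^{8/3}$; and if $\rho_n=4$, then $\lambda_1\lambda_2\lambda_3\lambda_4\ge\lambda_1^2\lambda_2\lambda_3$. So
\begin{equation}\label{eq:lam1}
\lambda_1\lambda_2\lambda_3\ge(p^{n/e}/4)^{3/8},\qquad\lambda_1\lambda_2\lambda_3\lambda_4\ge\tfrac12p^{n/(2e)}\quad(\rho_n=4).
\end{equation}

(ii) For small $n$ the ramification of the quaternion algebra gives more than \eqref{eq:lam1}. Let $p$ be odd. Up to scaling the form, the map $f\mapsto f_1^\vee f$ embeds $(L_1\otimes\mathbb Q,\deg)$ into the norm form of $\mathrm{End}^0(E_0)$, which is ramified at $p$; so $\deg$ is anisotropic over $\mathbb Q_p$. Consider the Gram matrix $(\langle f_i,f_j\rangle)$ of independent elements of $L_1$, diagonalized over $\mathbb Z_p$. If three diagonal entries were units, we would have a unimodular ternary form, which is isotropic over $\mathbb Z_p$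 (Chevalley's theorem and Hensel's lemma), a contradiction. So the Gram matrix has rank $\le2$ modulo $p$: its determinant is divisible by $p$ for three elements and by $p^2$ for four. By Hadamard's inequality and $\langle f_i,f_i\rangle=2\lambda_i^2$,
\begin{equation}\label{eq:lam2}
p\le8\lambda_1^2\lambda_2^2\lambda_3^2,\qquad p^2\le16\lambda_1^2\lambda_2^2\lambda_3^2\lambda_4^2\quad(\rho_n=4).
\end{equation}
For $p\ge5$ good, $e=1$, and Lemma \ref{lem:count}(iv) with \eqref{eq:lam1}, \eqref{eq:lam2} gives
\begin{align*}
\sum_{\rho_n=3}r_n&\le CY^{3/2}\sum_{n\ge1}\min(p^{-1/2},p^{-3n/8})\le CY^{3/2}p^{-1/2},\\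
\sum_{\rho_n=4}r_n&\le CY^2\sum_{n\ge1}\min(p^{-1},p^{-n/2})\le CY^2p^{-1},
\end{align*}
because from $n=2$ resp.\ $n=3$ on the series are bounded by geometric ones with first terms $p^{-3/4}$ resp.\ $p^{-3/2}$.

(iii) By (i) at most $C_p\log Y$ values of $n$ have $\rho_n\ge3$, where $C_p$ may depend on $p$. Those with $\rho_n=3$ contribute at most $CY^{3/2}$ each, since $\lambda_i\ge1$. For $\rho_n=4$, Lemma \ref{lem:count}(iii), (iv) and \eqref{eq:lam1} give $r_n\le C\min(Y^2/\log Y,\,Y^2p^{-n/(2e)})$. For every fixed $n_0$ the sum over these $n$ is thus at most $Cn_0Y^2/\log Y+C_pY^2p^{-n_0/(2e)}$. As $n_0$ is arbitrary, it is $o(Y^2)$.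
\end{proof}

\section{Supersingular primes are sparse}\label{sec:ss}

By Lemma \ref{lem:rank34} a single supersingular prime may absorb a term of size $Y^2\log p/p$, and the total to be distributed is of order $Y^2$. So we need that $\sum\log p/p$ converges over these primes. Elkies proved that there are $O(x^{3/4})$ supersingular primes up to $x$; the following weaker version of his argument is enough.

\begin{lemma}\label{lem:ss}
$\sum\frac{\log p}p<\infty$, the sum being over the primes $p\ge5$ of good supersingular reduction of $E_1$.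
\end{lemma}

\begin{proof}
Let $p$ be such a prime, let $E_0$ be the reduction of $E_1$ over $\overline{\mathbb F}_p$, and put $O=\mathrm{End}(E_0)$. By Deuring, $O$ is a maximal order in the quaternion algebra ramified at $p$ and $\infty$; its covolume for $\langle x,y\rangle=\mathrm{tr}(xy^\vee)$ is $p$. We look for a short trace-zero vector in $O$. Let $\varpi\in O$ be the Frobenius of $E_1$ modulo $p$. As $a_p=0$, we have $\varpi^2=-p$ and $\varpi^\vee=-\varpi$. For $x\in O$ both $\varpi x$ and $(\varpi x)^\vee=-x^\vee\varpi$ act as $0$ on $\mathrm{Lie}\,E_0$, because $\varpi$ does. Hence so does their sum, the integer $\mathrm{tr}(\varpi x)$, and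
\[
\langle x,\varpi\rangle=-\mathrm{tr}(\varpi x)\in p\mathbb Z .
\]
The vectors $1$ and $\varpi$ are orthogonal, with $\langle1,1\rangle=2$ and $\langle\varpi,\varpi\rangle=2p$. So the orthogonal projection of $O$ to $U=\mathbb R+\mathbb R\varpi$, namely $x\mapsto\frac{\mathrm{tr}\,x}2+\frac{\langle x,\varpi\rangle}{2p}\varpi$, has as image a lattice contained in $\frac12\mathbb Z+\frac12\mathbb Z\varpi$, which has covolume $\frac{\sqrt2}2\cdot\frac{\sqrt{2p}}2=\frac{\sqrt p}2$. Therefore the rank $2$ lattice $O\cap U^\perp$ has covolume at most $p/(\sqrt p/2)=2\sqrt p$. By Hermite's bound it contains $\alpha\ne0$ with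
\[
2\deg\alpha=\langle\alpha,\alpha\rangle\le\tfrac2{\sqrt3}\cdot2\sqrt p .
\]
As $\alpha\perp1$, $\mathrm{tr}\,\alpha=0$; so $\alpha$ is non-scalar of discriminant $-D$ with $D=4\deg\alpha\le\frac8{\sqrt3}\sqrt p\le5\sqrt p$.

Proposition \ref{prop:cm} with $n=1$, $K=\widehat{\mathbb Q_p^{nr}}$, $e=1$ (only good reduction of $E_1$ is needed) gives $v_p(P_D(j_1))\ge1$. So every such $p\in(x,2x]$ has $v_p(P_D(j_1))\ge1$ for some $D\le5\sqrt{2x}$. By Lemma \ref{lem:repel} the number of these $p$ is at most
\[
\sum_{D\le5\sqrt{2x}}\frac{C_\delta D^{1/2+\delta}}{\log x}\le C_\delta x^{3/4+\delta}.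
\]
As $\delta<1/10$, dyadic summation gives the convergence.
\end{proof}

\section{Conclusion}

\begin{proof}[Proof of Theorem \ref{thm:main}]
Let $\mathcal B$ be the finite set of primes that are $2$, $3$ or bad for $E_1$ or $E_2$. Let $\mathcal P$ be the set of primes $p\notin\mathcal B$ with $g_p(N)>0$ for some $N\in\mathcal N$, and $m=\#\mathcal P$.

\emph{Every $p\in\mathcal P$ is counted by $S$.} Let $g_p(N)>0$. By Lemma \ref{lem:easy}(ii), $N\ne p$. By Lemma \ref{lem:count}(i), $L_1\ne0$, so the reductions are isogenous over $\overline{\mathbb F}_p$, and Lemma \ref{lem:fields} applies. Moreover $\log p\le g_p(N)\le C_0Y\log Y$ with some $C_0\ge1$, by Lemma \ref{lem:size}(iii). Hence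
\begin{equation}\label{eq:mS}
m\le S\bigl(E_1,E_2;\exp(C_0Y\log Y)\bigr).
\end{equation}

\emph{Distributing the total.} Sum \eqref{eq:product} over $N\in\mathcal N$. By Proposition \ref{prop:arch} the left side is at least $c_2Y^2-o(Y^2)$. On the right side:
\begin{itemize}
\item Primes outside $\mathcal P\cup\mathcal B$ contribute at most $0$.
\item A prime $p\in\mathcal B$ contributes at most $0$ if $j_1$ or $j_2$ is not $p$-integral (Lemma \ref{lem:easy}(i)). Otherwise, as $N\ne p$ for large $Y$, it contributes at most $C_\delta Y^{1+3\delta}+o(Y^2)=o(Y^2)$, by Lemmas \ref{lem:count}(i), \ref{lem:rank2} and \ref{lem:rank34}(iii).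
\item For $p\in\mathcal P$ we have $e=1$, and $g_p(p)=0$ if $p\in\mathcal N$ (Lemma \ref{lem:easy}(ii)). By Lemma \ref{lem:count}(i) the contribution is at most $6\log p\sum_nr_n$. The part with $\rho_n\le2$ is at most $C_\delta Y^{1+3\delta}$ (Lemma \ref{lem:rank2}), and the part with $\rho_n=3$ is at most $CY^{3/2}\log p/\sqrt p$ (Lemma \ref{lem:rank34}(ii)).
\item The part with $\rho_n=4$ occurs only if $p$ is supersingular for $E_1$. By Lemmas \ref{lem:rank34}(ii) and \ref{lem:ss} we can fix $P_0$, independent of $Y$, such that the supersingular primes $p>P_0$ together contribute at most $\frac{c_2}4Y^2$ to this part. For each of the finitely many $p\le P_0$ it is $o(Y^2)$ by Lemma \ref{lem:rank34}(iii).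
\end{itemize}
Altogether
\[
c_2Y^2-o(Y^2)\le o(Y^2)+\tfrac{c_2}4Y^2+C_\delta mY^{1+3\delta}+CY^{3/2}\sum_{p\in\mathcal P}\frac{\log p}{\sqrt p}.
\]
The last sum is at most $C\sqrt m\log(2m+2)$. This is clear if $m=0$. If $m\ge1$, the $p\le m$ contribute at most $\log m\sum_{t\le m}t^{-1/2}\le2\sqrt m\log m$. The at most $m$ primes $p>m$ contribute at most $C\log(2m)/\sqrt m$ each, because $\log t/\sqrt t$ is bounded for $t\ge1$ and decreasing for $t\ge e^2$. So for $Y$ large
\[
\tfrac{c_2}2Y^2\le C_\delta mY^{1+3\delta}+CY^{3/2}\sqrt m\log(2m+2).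
\]
If $m\le Y^{1-4\delta}$, the right side is at most $C_\delta Y^{2-\delta}+CY^{2-2\delta}\log(4Y)$, a contradiction for large $Y$. Hence $m>Y^{1-4\delta}$, and by \eqref{eq:mS}
\[
S\bigl(E_1,E_2;\exp(C_0Y\log Y)\bigr)>Y^{1-4\delta}\qquad\text{for all large }Y .
\]

\emph{Choice of $Y$.} For large $x$ take $Y=\log x/(C_0\log\log x)$. Then $\log Y\le\log\log x$, so $C_0Y\log Y\le\log x$ and
\[
S(E_1,E_2;x)\ge Y^{1-4\delta}\ge(\log x)^{1-5\delta}.
\]
As $\delta\in(0,1/10)$ is arbitrary, Theorem \ref{thm:main} follows.
\end{proof}

\begin{thebibliography}{9}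
\bibitem{BP} Stephan Baier and Vijay M. Patankar, \emph{Applications of the square sieve to a conjecture of Lang and Trotter for a pair of elliptic curves over the rationals}, arXiv:1710.02125 (2017).
\bibitem{Cohen} P. Cohen, Math. Proc. Cambridge Philos. Soc. \textbf{95} (1984).
\end{thebibliography}

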